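# Moving a space curve along an elliptic curve: complete isotrivial families that are not linearly normal

Throughout, $k$ is an algebraically closed field of characteristic $p\ge 0$, "point" means closed point, and a curve is a projective connected one-dimensional variety over $k$. For a vector bundle $\mathcal G$ we put $\mathbb P(\mathcal G)=\operatorname{Proj}\operatorname{Sym}\mathcal G$, so a point of $\mathbb P(\mathcal G)$ is a one-dimensional quotient of a fiber of $\mathcal G$. On a product, $\mathrm{pr}_1,\mathrm{pr}_2$ are the projections and $L\boxtimes M=\mathrm{pr}_1^*L\otimes \mathrm{pr}_2^*M$. For an elliptic curve $E$ with origin $o$, $m:E\times E\to E$ is addition, $\tau_z$ is translation by $z$, and $[n]$ is multiplication by $n$.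

## 1. Genus 2 and degree 5: a double cover that moves

Take a smooth curve $C$. Can it travel in $\mathbb P^3$ along a complete parameter space so that the abstract curve never changes but the embedded curve does?

**Definition 1.** Let $B$ be an integral variety. A family of smooth space curves over $B$ is a closed subvariety $\mathcal C\subset\mathbb P^3\times B$ such that $\mathcal C\to B$ is a smooth family of curves. It is *trivial* if all fibers $\mathcal C_b$ are isomorphic as subvarieties of $\mathbb P^3$ (that is, projectively equivalent), *isotrivial* if all fibers are isomorphic as abstract curves, and *complete* if $B$ is proper.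

For example, if $\gamma:B\to\mathrm{PGL}_4$ is a morphism and $C\subset \mathbb P^3$ is a smooth curve, then $\mathcal C_b=\gamma(b)C$ is a trivial family. If $B$ is also proper, $\gamma$ is constant because $\mathrm{PGL}_4$ is affine, and nothing moves at all.

The easy case is this: there is a non-trivial isotrivial complete family of curves of genus $2$ and degree $5$. I prove it now for $p\neq 2$, since the proof contains half of the method. The following textbook facts will be used all the time.

* **(E1)** On $E$, a line bundle of degree $d\ge1$ has $h^0=d$ and $h^1=0$, and it is base point free if $d\ge2$. A non-trivial line bundle of degree $0$ has $h^0=h^1=0$. If $\mathcal O(y)\cong\mathcal O(y')$, then $y=y'$.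
* **(E2)** If $R\in\operatorname{Pic}^0(E)$, then $m^*R\cong \mathrm{pr}_1^*R\otimes \mathrm{pr}_2^*R$. Hence $\tau_z^*R\cong R$ and $[n]^*R\cong R^n$.
* **(E3)** The map $\lambda_E(z)=\tau_z^*\mathcal O(o)\otimes\mathcal O(-o)$ is an isomorphism of groups $E\to\operatorname{Pic}^0(E)$. If $\deg A=d$, then $A\otimes\mathcal O(-d\,o)$ is translation invariant by (E2), so $\tau_z^*A\otimes A^{-1}\cong\lambda_E(z)^d$.
* **(E4)** For a finite morphism $\pi:C\to E$ of smooth curves, $\mathrm{Nm}\circ\pi^*=[\deg\pi]$ on $\operatorname{Pic}^0(E)$. So $\pi^*:\operatorname{Pic}^0(E)\to\operatorname{Pic}^0(C)$ has finite kernel.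
* **(C1)** Four sections of a line bundle $L$ on a smooth curve $C$ define a closed immersion into $\mathbb P^3$ if and only if $k^4\to H^0(L|_D)$ is onto for every effective divisor $D$ of degree $2$. If $\deg L\ge 2g(C)+1$, the complete linear system $|L|$ is an embedding.
* **(C2)** A smooth curve of genus $\ge2$ has finitely many automorphisms.
* **(C3)** A proper morphism of varieties over $k$ that is injective on points and on tangent spaces is a closed immersion.

Three small lemmas isolate what has to be checked.

**Lemma A (criterion).** *Let $C$ be a smooth curve and $F:C\times E\to\mathbb P^3$ a morphism such that each $f_x=F(\cdot,x)$ is injective on points and on tangent spaces. Then the image of $(F,\mathrm{pr}_2):C\times E\to\mathbb P^3\times E$ is a complete isotrivial family of smooth space curves over $E$, with fibers $f_x(C)\cong C$.*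

*Proof.* The morphism is proper, and injective on points because each $f_x$ is. If a tangent vector $(v,w)$ at $(c,x)$ maps to $0$, then $w=0$, hence $df_x(v)=0$, hence $v=0$. By (C3) it is a closed immersion. Its image is isomorphic to $C\times E$ over $E$. $\square$

**Lemma B (a translation that acts as a twist).** *Let $A_1$ be a line bundle of degree $d\ne 0$ on $E$, let $R\in\operatorname{Pic}^0(E)$ satisfy $R^n\cong\mathcal O$ with $n\ge1$, and put $A_2=A_1\otimes R^{-1}$. Let $\mu:E\times E\to E$, $\mu(y,x)=y+nx$, and $N=\mu^*A_1\otimes \mathrm{pr}_1^*A_1^{-1}$. Then $\mu^*A_i\cong \mathrm{pr}_1^*A_i\otimes N$ for $i=1,2$. The restriction $N_x$ of $N$ to $E\times\{x\}$ is $\tau_{nx}^*A_1\otimes A_1^{-1}\cong\lambda_E(x)^{nd}$, so $x\mapsto N_x$ is a homomorphism $E\to\operatorname{Pic}^0(E)$ with finite kernel, and $N_o\cong\mathcal O$.*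

*Proof.* Since $\mu=m\circ(1\times[n])$, (E2) gives $\mu^*R\cong \mathrm{pr}_1^*R\otimes \mathrm{pr}_2^*[n]^*R\cong \mathrm{pr}_1^*R\otimes \mathrm{pr}_2^*R^n\cong \mathrm{pr}_1^*R$. The case $i=1$ is the definition of $N$, and $\mu^*A_2=\mu^*A_1\otimes\mu^*R^{-1}\cong \mathrm{pr}_1^*A_1\otimes N\otimes \mathrm{pr}_1^*R^{-1}=\mathrm{pr}_1^*A_2\otimes N$. The rest is (E3). $\square$

The factor $n$ matters. With $m$ in place of $\mu$ there would be an extra factor $\mathrm{pr}_2^*R$, and $A_1$ and $A_2$ would be twisted by different line bundles.

**Lemma C (moving polarization).** *Let $C$ have genus $\ge2$, let $\pi:C\to E$ be finite and $L_0$ a line bundle on $C$. In the situation of Lemma A, suppose $f_x^*\mathcal O(1)\cong L_0\otimes\pi^*N_x$, where $x\mapsto N_x$ is a homomorphism $E\to\operatorname{Pic}^0(E)$ with finite kernel. Then the family is non-trivial.*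

*Proof.* By (E4), $x\mapsto\pi^*N_x$ has finite kernel, so infinitely many isomorphism classes occur among the bundles $f_x^*\mathcal O(1)$. If all $f_x(C)$ were projectively equivalent, an element of $\mathrm{PGL}_4$ carrying $f_x(C)$ to $f_o(C)$ would induce $\tau\in\operatorname{Aut}(C)$ with $f_x^*\mathcal O(1)\cong\tau^*f_o^*\mathcal O(1)\cong\tau^*L_0$. By (C2) this allows only finitely many classes. $\square$

**Proposition D.** *Let $p\ne2$ and let $E$ be an elliptic curve. There is a non-trivial isotrivial complete family over $E$ of smooth space curves of genus $2$ and degree $5$.*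

*Proof.* **The double cover.** The purpose is a curve $C$ of genus $2$ over $E$ carrying a degree $5$ line bundle whose pushforward to $E$ we know. Let $R\in\operatorname{Pic}^0(E)$ have order $n$, an odd prime different from $p$. Let $T$ be a line bundle of degree $1$, and let $s_0\in H^0(T)$, $s_2\in H^0(T\otimes R^2)$ be non-zero sections, vanishing simply at points $b_0,b_2$. These points differ because $R^2\not\cong\mathcal O$. Since $s_0s_2$ is a section of $(T\otimes R)^2$, there is a double cover $\pi:C\to E$ with $\pi_*\mathcal O_C=\mathcal O_E\oplus(T\otimes R)^{-1}$ and a tautological section $w$ of $\pi^*(T\otimes R)$ with $w^2=s_0s_2$. Locally $C$ is $w^2=h(t)$, where $h$ has only simple zeros, so $C$ is smooth as $p\ne2$. It is connected since $h^0(\mathcal O_C)=1$, and $\chi(\mathcal O_C)=0-1=-1$ shows that its genus is $2$. Let $q_0,q_2$ be the points over $b_0,b_2$. Then $\pi^*b_0=2q_0$ and $\operatorname{div}(w)=q_0+q_2$.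

**The line bundle.** Let $A_1$ have degree $2$, $A_2=A_1\otimes R^{-1}$ and $L_0=\pi^*A_1(q_0)$, of degree $5$. I claim $\pi_*L_0\cong A_1\oplus A_2$. It suffices that $\pi_*\mathcal O_C(q_0)\cong\mathcal O_E\oplus R^{-1}$. Now $R^{-1}\cong(T\otimes R)^{-1}(b_0)$. Multiplication of a local section of it by $w$ gives a section of $\mathcal O_C(2q_0-q_0-q_2)\subset\mathcal O_C(q_0)$. Together with $1$ this defines a map $\mathcal O_E\oplus R^{-1}\to\pi_*\mathcal O_C(q_0)$. It is injective, since $1$ and $w$ are linearly independent over the function field of $E$. Both sides have rank $2$, and both have degree $0$ because $\chi(\mathcal O_C(q_0))=1-1=0$. So it is an isomorphism.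

**The sections.** Let $e_i\in H^0(C,L_0\otimes\pi^*A_i^{-1})$ correspond to the inclusion $A_i\subset\pi_*L_0$, and let $a_{i0},a_{i1}$ be a basis of $H^0(E,A_i)$. Take $\mu,N$ from Lemma B (with $d=2$) and put on $C\times E$
$$z_{ij}=e_i\cdot(\pi\times1)^*\mu^*a_{ij}\in H^0\big(C\times E,\ \mathrm{pr}_1^*L_0\otimes(\pi\times1)^*N\big),\qquad i=1,2,\ j=0,1.$$
Here $\mu^*a_{ij}$ is a section of $\mu^*A_i\cong \mathrm{pr}_1^*A_i\otimes N$. On $C\times\{x\}$ the line bundle is $L_x=L_0\otimes\pi^*N_x$, and
$$H^0(C,L_x)=H^0(E,\pi_*L_0\otimes N_x)=\bigoplus_{i}e_i\cdot H^0(E,A_i\otimes N_x),\qquad A_i\otimes N_x\cong\tau_{nx}^*A_i .$$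
The sections $\tau_{nx}^*a_{i0},\tau_{nx}^*a_{i1}$ form a basis of $H^0(E,\tau_{nx}^*A_i)$. So the four $z_{ij}$ restrict to a basis of $H^0(C,L_x)$.

**Conclusion.** As $\deg L_x=5=2g+1$, (C1) says that the four sections embed $C\times\{x\}$ for every $x$. Lemma A gives the family and Lemma C its non-triviality. $\square$

Two different things happened. The translation trick identified all the spaces $H^0(C,L_x)$ with one fixed $k^4$, up to scalars. And the embedding property cost nothing, because *all* sections of $L_x$ were used. What changes if we insist that there be more sections than the four we use?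

## 2. When four sections are not all of them

**Definition 2.** A smooth curve $C\subset\mathbb P^3$ is *linearly normal* if $H^0(\mathbb P^3,\mathcal O(1))\to H^0(C,\mathcal O_C(1))$ is surjective. A family of non-linearly normal curves is one all of whose fibers are non-linearly normal. A curve is *non-degenerate* if it lies in no plane.

Here are some cases by hand.

* The twisted cubic is linearly normal, since $h^0(\mathbb P^1,\mathcal O(3))=4$ and it lies in no plane. A smooth rational quartic is not, since $h^0(\mathbb P^1,\mathcal O(4))=5$.
* A degenerate smooth curve is always linearly normal. If $C$ has degree $d$ in a plane $H$, then $0\to\mathcal O_H(1-d)\to\mathcal O_H(1)\to\mathcal O_C(1)\to0$ and $H^1(H,\mathcal O_H(1-d))=0$ show that $H^0(\mathcal O_H(1))\to H^0(\mathcal O_C(1))$ is onto, and $H^0(\mathcal O_{\mathbb P^3}(1))\to H^0(\mathcal O_H(1))$ is onto as well. So non-linearly normal curves are non-degenerate.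
* In genus $2$ and degree $5$ every non-degenerate curve is linearly normal, since $h^0=4$. So Proposition D says nothing about the non-linearly normal case. A non-linearly normal curve of genus $2$ has $h^0(\mathcal O(1))\ge5$, which forces degree at least $6$ (in degree $d\ge3$, $h^0=d-1$; in degree $d\le2$, $h^0\le2$).

The question is taken from Olivier Benoist, "Complete families of smooth space curves and strong semistability", arXiv:1311.5346 (2013): *do there exist non-trivial isotrivial complete families of non-linearly normal smooth space curves?* A theorem of Chang and Ran says that the members of a non-trivial complete family of non-degenerate smooth space curves can be neither rational nor elliptic. So genus at least $2$ is necessary. The answer is yes.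

**Theorem 1.** *Let $E$ be an elliptic curve over $k$ and $g\ge3$. There is a non-trivial isotrivial complete family over the base $E$ of smooth space curves of genus $g$ and degree $2g+1$. Every member satisfies $h^0(\mathcal O(1))=g+2\ge5$, so it is not linearly normal.*

**Theorem 2.** *A non-trivial isotrivial complete family of non-linearly normal smooth space curves of genus $g$ exists over $k$ if and only if $g\ge2$. For $g=2$ there are such families of degree $6$ over an elliptic base.*

**Theorem 3.** *Let $\mathcal C\to B$ be a complete family of non-degenerate smooth space curves of genus $\ge2$ such that the polarized curves $(\mathcal C_b,\mathcal O(1)|_{\mathcal C_b})$, $b\in B$, are pairwise isomorphic. Then all $\mathcal C_b$ are the same subvariety of $\mathbb P^3$. Consequently, in a non-trivial isotrivial complete family of non-degenerate curves of genus $\ge2$, the isomorphism class of $(\mathcal C_b,\mathcal O(1)|_{\mathcal C_b})$ is not constant.*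

A polarized curve is a pair $(C,L)$ with $L$ an ample line bundle; an isomorphism $(C,L)\to(C',L')$ is an isomorphism $\tau:C\to C'$ with $\tau^*L'\cong L$.

We start with Theorem 3, because it eliminates the most obvious attempt.

## 3. Projections from a moving center, and why completeness forbids them

**The attempt.** Take $C$ of genus $3$, embedded in $\mathbb P^4$ by a complete linear system $|L|$ of degree $7=2g+1$, so $h^0(L)=5$. For $z$ outside the union of the secant and tangent lines, which is closed of dimension $3$, projection from $z$ embeds $C$ in $\mathbb P^3$ as a non-linearly normal curve. Let $z$ vary. Over an affine open set of centers with $z_0\ne0$ this is a family, given by the four linear forms $w_i-(z_i/z_0)w_0$, $1\le i\le4$. It is non-trivial. Indeed, if the projections from $z$ and $z'$ are projectively equivalent, then some $\tau\in\operatorname{Aut}(C)$ with $\tau^*L\cong L$ carries the hyperplane of sections vanishing at $z'$ to the one for $z$. So $z$ and $z'$ lie in one orbit of the finite group $\operatorname{Aut}(C,L)\subset\operatorname{Aut}(C)$ acting on $\mathbb P^4$, and there are infinitely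 many orbits.

But the base is not complete, and here the polarized curve $(C,L)$ is constant. Theorem 3 says that a complete base is hopeless. We prove this first.

**Lemma E.** *Let $C\subset\mathbb P^r$, $r\ge3$, be a smooth non-degenerate curve (contained in no hyperplane). The union $\Sigma$ of its secant and tangent lines is closed, irreducible, of dimension $3$. In particular $\Sigma=\mathbb P^3$ if $r=3$.*

*Proof.* Let $L=\mathcal O_C(1)$ and let $\mathcal E$ be the tautological bundle of $L$ on the symmetric square $C^{(2)}$: it has rank $2$, with fiber $H^0(L|_D)$ at $D$. Restricting linear forms gives a surjection $\mathcal O^{r+1}\to\mathcal E$, hence a morphism $\mathbb P(\mathcal E)\to\mathbb P^r$ mapping the fiber over $D$ to the line spanned by $D$. So $\Sigma$ is the image of an irreducible projective threefold; it is closed, irreducible, of dimension $\le3$.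

For $c\in C$, the union of the lines spanned by the divisors $c+c'$, $c'\in C$, is a closed irreducible subset of $\Sigma$: the cone over $C$ with vertex $c$. It has dimension $2$, because otherwise $C$ would be a line. Suppose $\dim\Sigma\le2$. Then $\Sigma$ equals this cone, for every $c\in C$. Call $v\in\Sigma$ a vertex if $\Sigma$ contains the line $vs$ for every $s\in\Sigma\setminus\{v\}$. Every point of $C$ is a vertex. If $v\neq v'$ are vertices and $s\in\Sigma$ is not on the line $vv'$, then the line $v's$ lies in $\Sigma$. Joining its points to $v$, we see that the whole plane spanned by $v,v',s$ lies in $\Sigma$. Since also the line $vv'$ lies in $\Sigma$, every point of the line $vv'$ is a vertex. So the vertices form a linear subspace contained in $\Sigma$. It contains the non-degenerate curve $C$, so it is $\mathbb P^r$, of dimension $\geq 3$, a contradiction. $\square$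

As an example of the tautological bundle, take $C=\mathbb P^1$ and $L=\mathcal O(1)$. Then $C^{(2)}=\mathbb P^2$, and evaluation $H^0(L)\otimes\mathcal O\to\mathcal E$ is an isomorphism because $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$. So $\mathcal E$ is trivial.

*Proof of Theorem 3.* **Step 1: reduction to a product over a curve.** Any two points of $B$ lie on an irreducible curve in $B$ (Mumford, *Abelian Varieties*, §6). Its closure is complete. Passing to the normalization, we may assume that $B$ is a smooth projective curve. Let $C$ be one of the fibers. Because the genus is at least $2$, the scheme $\operatorname{Isom}_B(C\times B,\mathcal C)$ is finite over $B$. It is surjective onto $B$ because all fibers are isomorphic to $C$. So one of its irreducible components dominates $B$; replace $B$ by the normalization of that component with its reduced structure. This is a smooth projective curve mapping onto the old one, and the tautological isomorphism gives $\mathcal C\cong C\times B$. It is enough to prove the claim for this new family.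

**Step 2: the line bundle is a product.** Let $\mathcal L$ be the pullback of $\mathcal O(1)$ to $C\times B$. By hypothesis the restrictions $\mathcal L|_{C\times b}$ lie in a single $\operatorname{Aut}(C)$-orbit, which is finite. So the morphism $B\to\operatorname{Pic}(C)$ has finite image, hence is constant, and $\mathcal L\cong L_1\boxtimes M$ by the see-saw principle.

**Step 3: an intersection number forces $\deg M=0$.** Let $\mathcal E$ be the tautological bundle of $L_1$ on $C^{(2)}$. Every $b$ gives an embedding, so by (C1) the four coordinate sections generate $\mathcal E\boxtimes M$ on $C^{(2)}\times B$. They define a morphism $\mathbb P(\mathcal E)\times B\to\mathbb P^3$ that pulls $\mathcal O(1)$ back to $\mathcal O_{\mathbb P(\mathcal E)}(1)\boxtimes M$. Put $H=c_1(\mathcal O_{\mathbb P(\mathcal E)}(1))$. The fourth power of a hyperplane class on $\mathbb P^3$ is zero, $H^4=0$ since $\dim\mathbb P(\mathcal E)=3$, and $c_1(M)^2=0$. Hence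
$$0=(H+c_1(M))^4=4H^3\deg M. \tag{1}$$
For a fixed $b$, $\mathcal O_{\mathbb P(\mathcal E)}(1)$ is the pullback of $\mathcal O(1)$ under $\mathbb P(\mathcal E)\to\mathbb P^3$, whose image is all of $\mathbb P^3$ by Lemma E. A surjective morphism of irreducible projective threefolds is generically finite, so $H^3>0$. Thus $\deg M=0$.

**Step 4: nothing moves.** The coordinate sections lie in $H^0(C\times B,\mathcal L)=H^0(C,L_1)\otimes H^0(B,M)$ and are not all zero. So $M$ has a non-zero section, and being of degree $0$ it is trivial. Then the coordinate sections lie in $H^0(C,L_1)\otimes H^0(B,\mathcal O_B)=H^0(C,L_1)$. The embedding does not depend on $b$, and all $\mathcal C_b$ are the same subvariety.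

For the last assertion: if the class of $(\mathcal C_b,\mathcal O(1)|_{\mathcal C_b})$ were constant, all $\mathcal C_b$ would coincide and the family would be trivial. $\blacksquare$

So the line bundle must move. The next attempt is to move it in a larger projective space, as in Section 1, and then project from a *fixed* center. Suppose $F:C\times B\to\mathbb P^4$ is a morphism, $B$ a projective irreducible curve, such that every $f_b$ embeds $C$ as a non-degenerate curve. Let $\Sigma_b$ be the union of its secant and tangent lines, an irreducible threefold by Lemma E (used for $r=4$). Projection from $z$ embeds $f_b(C)$ exactly when $z\notin\Sigma_b$. The lines spanned by the degree $2$ divisors, for all $b$, form a $\mathbb P^1$-bundle over $C^{(2)}\times B$. This is an irreducible projective variety of dimension $4$ whose image in $\mathbb P^4$ is $\bigcup_b\Sigma_b$. If the image is $\mathbb P^4$, every $z$ is bad for some $b$. Otherwise the image is an irreducible threefold, so it equals every $\Sigma_b$. A fixed center therefore exists only if the secant threefold does not move at all, and a general choice of center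 is of no use. We have to choose the four sections in a structured way.

## 4. Curves translated along a quartic scroll

In Section 1 the sections came from $H^0(E,\pi_*L_0\otimes N_x)$ with $\pi_*L_0=A_1\oplus A_2$. Keep $A_1\oplus A_2$, but let it be only a *subsheaf* of $\pi_*L_0$, where $\pi$ has degree $g$. Then $C$ maps to the ruled surface $S=\mathbb P(A_1\oplus A_2)$, and the translation trick works on all of $S$. So we first map $S$ to $\mathbb P^3$, and then look for $C$ inside $S$.

### 4.1. The two pencils and the surface

Fix an elliptic curve $E$ and $g\ge2$; the hypothesis $g\ge 3$ will be used only for non-linear normality. Fix $A_1$ of degree $2$ on $E$ and $R\in\operatorname{Pic}^0(E)$ of order $n$, where $n>g$ is a prime different from $p$ (it exists as $E[n]\cong(\mathbb Z/n)^2$). Put $A_2=A_1\otimes R^{-1}$, so $A_2\not\cong A_1$. Let $a_{i0},a_{i1}$ be a basis of $H^0(E,A_i)$. By (E1) it has no common zeros, so it defines $\varphi_i=[a_{i0}:a_{i1}]:E\to\mathbb P^1$ of degree $2$.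

**Lemma F.** *$(\varphi_1,\varphi_2):E\to\mathbb P^1\times\mathbb P^1$ is a closed immersion.*

*Proof.* Let $\Gamma$ be the image and $\delta$ the degree of $E\to\Gamma$, which divides $2$. If $\delta=2$, both projections $\Gamma\to\mathbb P^1$ are finite of degree $1$ onto a normal curve, hence isomorphisms. Then $\varphi_2=\theta\varphi_1$ with $\theta\in\operatorname{Aut}(\mathbb P^1)$, and $A_2\cong\varphi_2^*\mathcal O(1)\cong\varphi_1^*\mathcal O(1)\cong A_1$, a contradiction. So $\delta=1$. Both projections of $\Gamma$ have degree $2$, so $\Gamma$ has type $(2,2)$ and arithmetic genus $1$. Its normalization is $E$, of genus $1$. Therefore $\Gamma$ is smooth and $E\to\Gamma$ is an isomorphism. $\square$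

Let $\psi:S=\mathbb P(A_1\oplus A_2)\to E$. The inclusions $A_i\subset\psi_*\mathcal O_S(1)=A_1\oplus A_2$ are sections $X_i\in H^0(S,\mathcal O_S(1)\otimes\psi^*A_i^{-1})$: the homogeneous fiber coordinates, without common zeros. (If $A_1$ and $A_2$ were isomorphic, $S$ would be $E\times\mathbb P^1$ with $X_1,X_2$ the coordinates on $\mathbb P^1$.) The curves $\sigma_i=\{X_i=0\}$ are disjoint sections of $\psi$. Since $\deg A_1=\deg A_2$, they are numerically equivalent; write $\sigma$ for their class and $f$ for that of a fiber. Then $\sigma^2=\sigma_1\sigma_2=0$, $\sigma f=1$, $f^2=0$, $\operatorname{Num}(S)=\mathbb Z\sigma\oplus\mathbb Zf$, and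
$$\mathcal O_S(1)\equiv\sigma+2f,\qquad K_S=\mathcal O_S(-2)\otimes\psi^*(A_1\otimes A_2)\equiv-2\sigma. \tag{2}$$

Take $\mu(y,x)=y+nx$ and $N$ from Lemma B, fix isomorphisms $\mu^*A_i\cong \mathrm{pr}_1^*A_i\otimes N$, and put
$$z_{ij}=X_i\cdot(\psi\times1)^*\mu^*a_{ij}\in H^0\big(S\times E,\ \mathrm{pr}_1^*\mathcal O_S(1)\otimes(\psi\times1)^*N\big),\qquad i=1,2,\ j=0,1. \tag{3}$$
These have no common zeros, because $X_1,X_2$ have none and, for each $i$, $a_{i0},a_{i1}$ have none. So they define $F:S\times E\to\mathbb P^3$, with coordinates $Z_{ij}$ on $\mathbb P^3$; put $f_x=F(\cdot,x)$. In local trivializations over $E$, with $a_i=(a_{i0},a_{i1})$,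
$$f_x(s)=[X_1(s)\,a_1(y+nx):X_2(s)\,a_2(y+nx)],\qquad y=\psi(s). \tag{4}$$

Let $\Lambda_i=\{Z_{i0}=Z_{i1}=0\}$; these are two skew lines. From (4) we read off three facts.

* Each $f_x$ maps each fiber of $\psi$ isomorphically onto a line.
* $f_x^{-1}(\Lambda_i)=\sigma_i$.
* Off $\sigma_i$, projection from $\Lambda_i$ gives $[z_{i0}:z_{i1}]=\varphi_i(\psi(s)+nx)$.

**The picture.** For $p_0\in S$ with $\psi(p_0)=y$, let $t_x(p_0)$ have the same fiber coordinates over $y+nx$. This is an automorphism $t_x$ of $S$, given by $\tau_{nx}^*(A_1\oplus A_2)\cong(A_1\oplus A_2)\otimes N_x$, and (4) says $f_x=f_o\circ t_x$. So all the maps have the same image $f_o(S)$. It is swept out by lines meeting both $\Lambda_1$ and $\Lambda_2$. It has degree $(\sigma+2f)^2=4$, since off $\sigma_1\cup\sigma_2$ the map is injective and an immersion (by Lemma F and the first and third facts). The section $\sigma_1$ goes onto $\Lambda_1$ by the two-to-one map $\varphi_2$ composed with translation, and $\sigma_2$ goes onto $\Lambda_2$ by $\varphi_1$ in the same way. We shall move one curve $C\subset S$ by the automorphisms $t_x$ and view it in the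 fixed quartic scroll.

**What $C$ must do.** Suppose $C$ meets $\sigma_1\cong E$ in two distinct points, over $y$ and $y'$. For $u\ne u'$ in $E$ we have $\varphi_2(u)=\varphi_2(u')$ if and only if $\mathcal O(u+u')\cong A_2$, that is, $u+u'=\kappa$ for a certain point $\kappa\in E$. The equation $(y+nx)+(y'+nx)=\kappa$ has a solution $x$, as $[2n]$ is surjective. For this $x$ the map $f_x$ identifies the two points. So we want $C$ to meet each $\sigma_i$ in *one* reduced point. If $C\equiv a\sigma+bf$, this says $b=1$. Then adjunction and (2) give $2g(C)-2=(a\sigma+f)\cdot((a-2)\sigma+f)=2a-2$, so $a=g(C)$. We look for $C\equiv g\sigma+f$.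

### 4.2. A smooth curve in the class $g\sigma+f$

Let $T$ be a line bundle of degree $1$ on $E$. Let $s_i\neq0$ be a section of $T\otimes R^i$; it vanishes simply at exactly one point $b_i$. By (E1), $b_i=b_j$ if and only if $n\mid i-j$. As $n>g\ge2$, the points $b_0,b_1,b_g$ are distinct. For $\lambda\in k$ put
$$\Phi=s_0X_2^g+\lambda s_1X_1X_2^{g-1}+s_gX_1^g\in H^0\big(S,\mathcal O_S(g)\otimes\psi^*(T\otimes A_2^{-g})\big),\qquad C=\{\Phi=0\}. \tag{5}$$
This makes sense: $X_1^iX_2^{g-i}$ is a section of $\mathcal O_S(g)\otimes\psi^*(A_1^{-i}\otimes A_2^{-(g-i)})=\mathcal O_S(g)\otimes\psi^*(A_2^{-g}\otimes R^{-i})$, because $A_1=A_2\otimes R$. Take $\lambda=0$ if $p\nmid g$. If $p>0$ and $p\mid g$, take $\lambda\ne0$ outside a finite set specified below.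

For $g=2$ and $p\ne2$ this is the curve of Section 1. There $e_1$ is the canonical section of $\mathcal O(q_0)$, $e_1^2=s_0$ and $e_1e_2=w$ up to constants, so $e_2^2=s_2$ up to a constant, and $s_0e_2^2$ is a constant multiple of $s_2e_1^2$. After rescaling $s_2$ this is (5) with $\lambda=0$.

**Step 1: smoothness near $\sigma_1$ and $\sigma_2$.** On $\sigma_1$ we have $X_1=0$ and $X_2$ is nowhere zero, so the scheme $C\cap\sigma_1$ is $\{s_0=0\}$: one reduced point $q_1$, over $b_0$. On $\sigma_2$ we have $X_2=0$, and since $g\ge2$ the scheme $C\cap\sigma_2$ is $\{s_g=0\}$: one reduced point $q_2$, over $b_g$. At $q_i$ the differential of $\Phi$ is non-zero on the tangent line of $\sigma_i$. So $C$ is smooth at $q_i$ and transversal to $\sigma_i$ there.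

**Step 2: smoothness elsewhere.** Off $\sigma_1\cup\sigma_2$ use the fiber coordinate $u=X_1/X_2\ne0$ and a local parameter $t$ on $E$. The equation is $\Phi=s_0+\lambda s_1u+s_gu^g$, with $s_i$ functions of $t$.

If $p\nmid g$ and $\lambda=0$: at a point of $C$ with $\partial_u\Phi=gs_gu^{g-1}=0$ we get $s_g=0$, and then $\Phi=0$ gives $s_0=0$. This is impossible since $b_0\neq b_g$.

If $p\mid g$: $\partial_u\Phi=\lambda s_1$ vanishes only over $b_1$. A point of $C$ over $b_1$ satisfies $s_0(b_1)+s_g(b_1)u^g=0$, with $s_0(b_1),s_g(b_1)\ne0$. This gives finitely many values $u\ne0$, independent of $\lambda$. At each of these points $\partial_t\Phi=s_0'+\lambda s_1'u+s_g'u^g$ with $s_1'u\neq0$. So $\partial_t\Phi\ne0$ for all but finitely many $\lambda$, and we exclude those finitely many $\lambda$.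

Thus $C$ is smooth.

**Step 3: connectedness.** $C$ contains no fiber of $\psi$: over $y$, the form $\Phi$ would vanish identically only if $s_0(y)=s_g(y)=0$. Also $C$ does not contain $\sigma_1$, since $s_0\ne0$. Suppose $C=D\sqcup D'$ with $D,D'$ non-empty effective divisors, $D\equiv a\sigma+bf$, $D'\equiv a'\sigma+b'f$. Each component of $D$ or $D'$ has intersection number $\ge 0$ with $f$, and number $0$ only if it is a fiber. So $a=D\cdot f>0$ and $a'>0$. As $\sigma_1\not\subset C$, $b=D\cdot\sigma_1\ge0$ and $b'\ge0$, and $b+b'=C\cdot\sigma_1=1$. By symmetry say $b=0$, $b'=1$. Then $D\cdot D'=ab'+a'b=a>0$, which contradicts disjointness. So the smooth curve $C$ is connected.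

**Step 4: invariants.** By (2), $C\equiv g(\sigma+2f)+(1-2g)f=g\sigma+f$. Adjunction gives $2g(C)-2=(g\sigma+f)\cdot((g-2)\sigma+f)=(g-2)+g=2g-2$, so $C$ has genus $g$. The map $\pi=\psi|_C:C\to E$ has degree $C\cdot f=g$. With $L_0=\mathcal O_S(1)|_C$ we get $\deg L_0=(\sigma+2f)\cdot(g\sigma+f)=2g+1$.

For instance, if $g=3$ and $p\neq 3$, then $C$ is $s_0X_2^3+s_3X_1^3=0$, a triple cover of $E$ totally ramified over $b_0$ and $b_3$ and unramified elsewhere. Riemann–Hurwitz gives $2\cdot3-2=2+2$, as it should. The degree is $7$ and $h^0(L_0)=5$.

### 4.3. Every translate is embedded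

**Claim.** *For every $x\in E$, $f_x|_C$ is injective on points and on tangent spaces.*

*Points.* Let $f_x(c)=f_x(c')$. If $c=q_i$, then $f_x(c')\in\Lambda_i$, so $c'\in C\cap\sigma_i=\{q_i\}$ and $c=c'$. By symmetry we may now assume $c,c'\notin\sigma_1\cup\sigma_2$. Projecting from $\Lambda_1$ and from $\Lambda_2$, we see that $(\varphi_1,\varphi_2)$ takes the same value at $\pi(c)+nx$ and $\pi(c')+nx$. By Lemma F, $\pi(c)=\pi(c')$. Since $f_x$ is injective on fibers of $\psi$, $c=c'$.

*Tangent vectors.* Let $w\in T_cC$ with $df_x(w)=0$. If $c\notin\sigma_1\cup\sigma_2$, the same two projections and Lemma F give $d\psi(w)=0$. So $w$ is tangent to the fiber of $\psi$, on which $f_x$ is an immersion, and $w=0$. If $c=q_1$, then $X_2\ne0$ near $c$; normalize $X_2=1$, $u=X_1$. Choose $j,j'$ such that $a_{1j'}$ and $a_{2j}$ are non-zero at $\pi(c)+nx$. The function $Z_{1j'}/Z_{2j}$ pulls back under $f_x$ to $u\,a_{1j'}/a_{2j}$. Since $u(c)=0$, its differential at $c$ is a non-zero multiple of $du$. So $du(w)=0$, that is, $w$ is tangent to $\sigma_1=\{u=0\}$, and $w=0$ by transversality. At $c=q_2$ normalize $X_1=1$ and argue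 in the same way with the indices $1$ and $2$ exchanged. $\square$

*End of the proof of Theorem 1.* By Lemma A we have a complete isotrivial family over $E$ with fibers $f_x(C)\cong C$ of genus $g$. By (3), $f_x^*\mathcal O(1)\cong L_0\otimes\pi^*N_x$ on $C$, of degree $2g+1>2g-2$. So $h^0(f_x^*\mathcal O(1))=2g+1+1-g=g+2$, which is at least $5$ for $g\ge3$, and no member is linearly normal. By Lemma B (with $d=2$), $x\mapsto N_x$ has finite kernel, so the family is non-trivial by Lemma C. $\blacksquare$

## 5. The remaining genus: degree 6 in genus 2

*Proof of Theorem 2, "only if".* By Section 2, non-linearly normal curves are non-degenerate. By the theorem of Chang and Ran, genus $0$ and genus $1$ are impossible. $\square$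

For $g\ge3$ Theorem 1 gives existence, so $g=2$ remains. For $g=2$ the construction of Section 4 gives degree $5$, hence linearly normal curves. Look at its structure again. For a cover $\pi:C\to E$ it used $V_x=H^0(E,G\otimes N_x)$, where $G\subset\pi_*L_0$ is a bundle with $h^0(G\otimes N_x)=4$ that turns translation into twisting. We now want another $G$.

For a cover of degree $r$ by a curve of genus $2$, duality gives a natural candidate. The quotient $\pi_*\mathcal O_C/\mathcal O_E$ has degree $\chi(\mathcal O_C)=-1$. So its dual $W\subset\pi_*\omega_C$ has rank $r-1$ and degree $1$ (it is a bundle; see 5.3). With $\deg Q=q$, the bundle $G=W\otimes Q\subset\pi_*(\omega_C\otimes\pi^*Q)$ has degree $1+(r-1)q$. Degree $4$ means $(r-1)q=3$. If $r=2$, then $G$ is a line bundle, the ratios of the sections are functions on $E$, and $C$ is not embedded. So $r=4$, $q=1$, and $L_0=\omega_C\otimes\pi^*Q$ has degree $6$. We need a good cover of degree $4$, and bundle theory on $E$.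

### 5.1. Stable bundles of degree 1

The slope of a bundle is degree divided by rank. A bundle is stable (semistable) if every proper non-zero subbundle has smaller (at most equal) slope, equivalently if every proper non-zero quotient bundle has larger (at least equal) slope. We use three standard facts. A non-zero map between stable bundles of equal rank and degree is an isomorphism. A stable bundle has only scalar endomorphisms. There is no non-zero map from a stable bundle to a semistable bundle of smaller slope. For example, $\mathcal O_E\oplus\mathcal O_E(o)$ is not semistable, while a *non-split* extension of $\mathcal O_E(o)$ by $\mathcal O_E$ is stable; this is the last part of the following lemma, a special case of Atiyah's classification.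

**Lemma G.** *A stable bundle $\mathcal F$ on $E$ of rank $r\ge1$ and degree $1$ is determined up to isomorphism by $\det\mathcal F$. Conversely, for $Q$ of degree $1$, the non-split extension of $Q$ by $\mathcal O_E$ is stable.*

*Proof.* By Serre duality and stability $h^1(\mathcal F)=\dim\operatorname{Hom}(\mathcal F,\mathcal O_E)=0$, so $h^0(\mathcal F)=1$. If $r=1$ there is nothing more to prove. Let $r\ge2$. Line subbundles of $\mathcal F$ have degree $<1/r$, so $\le0$. Hence a non-zero section vanishes nowhere, and we get
$$0\to\mathcal O_E\to\mathcal F\to\mathcal F'\to0$$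
with $\mathcal F'$ of rank $r-1$ and degree $1$. A quotient bundle of $\mathcal F'$ of rank $k$ with $1\le k<r-1$ is a proper quotient of $\mathcal F$. So its degree is positive, and its slope is at least $1/k>1/(r-1)$. Thus $\mathcal F'$ is stable. The extension is non-split because $\mathcal F$ has no quotient $\mathcal O_E$. Finally $\operatorname{Ext}^1(\mathcal F',\mathcal O_E)$ is dual to $H^0(\mathcal F')$, which is one-dimensional by the first sentence applied to $\mathcal F'$. So all non-split extensions have isomorphic middle terms, and $\mathcal F$ is determined by $\mathcal F'$. As $\det\mathcal F'=\det\mathcal F$, induction on $r$ applies.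

For the converse, suppose the extension has a line subbundle of degree $\ge1$. It does not lie in $\mathcal O_E$, so it maps non-trivially, hence isomorphically, to $Q$. Then the extension splits. $\square$

### 5.2. A cover of degree 4 with injective pullback

**Proposition H.** *There are an elliptic curve $E$ (ordinary if $p=2$), a smooth curve $C$ of genus $2$ and a morphism $\pi:C\to E$ of degree $4$ such that $\pi^*:\operatorname{Pic}^0(E)\to\operatorname{Pic}^0(C)$ is a closed immersion. In particular $\pi^*$ is injective on points and $H^1(E,\mathcal O_E)\to H^1(C,\mathcal O_C)$ is injective.*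

The plan is to glue two elliptic curves along their $4$-torsion into a principally polarized abelian surface, to recognize it as a Jacobian, and to project.

*Proof.* **Step 1: two non-isogenous curves.** We choose $E,E'$ non-isogenous, as follows.

* If $p=0$: with complex multiplication by $\mathbb Q(i)$ and $\mathbb Q(\sqrt{-3})$. The endomorphism algebra is an isogeny invariant.
* If $p>2$: one ordinary and one supersingular.
* If $p=2$: two ordinary curves with different endomorphism algebras. The curve $y^2+xy=x^3+1$ over $\mathbb F_2$ has one point with $x=0$, two with $x=1$, and the point at infinity. These are $4$ points, so the trace of Frobenius is $2+1-4=-1$. The curve $y^2+xy=x^3+\omega$ over $\mathbb F_4=\mathbb F_2(\omega)$ has one point with $x=0$. For $x\neq0$ put $y=xz$ to get $z^2+z=x+\omega x^{-2}$. For $x=1,\omega,\omega^2$ the right-hand side is $\omega^2,1,\omega$. The equation $z^2+z=c$ has solutions in $\mathbb F_4$ only if $c+c^2=0$, so there are $0,2,0$ points. With the point at infinity there are $4$ points, and the trace is $4+1-4=1$. Both traces are odd, so both curves are ordinary. Their endomorphism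 algebras (over $k$) are generated by Frobenius, with discriminants $1-8=-7$ and $1-16=-15$. So they are $\mathbb Q(\sqrt{-7})$ and $\mathbb Q(\sqrt{-15})$, and the curves are not isogenous.

**Step 2: gluing along $4$-torsion.** For a line bundle $L$ on an abelian variety whose stabilizer $K(L)$ (the $x$ with $\tau_x^*L\cong L$) is finite, the theta group is the group of pairs of a point $x$ of $K(L)$ and an isomorphism $L\cong\tau_x^*L$. It is a central extension of $K(L)$ by $\mathbb G_m$, and its commutators define a perfect alternating pairing $K(L)\times K(L)\to\mathbb G_m$. A subgroup of $K(L)$ that lifts to the theta group gives a descent of $L$ to the quotient (Mumford, *Abelian Varieties*, §23). For example, $K(\mathcal O_E(4o))=E[4]$; call $e_E$ its pairing.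

Let $\mathcal M=\mathcal O_E(4o)\boxtimes\mathcal O_{E'}(4o)$ on $E\times E'$. Then $K(\mathcal M)=E[4]\times E'[4]$ and the pairing of $\mathcal M$ is the product of $e_E$ and $e_{E'}$. I claim there is an isomorphism of group schemes
$$\chi:E[4]\to E'[4],\qquad e_{E'}(\chi a,\chi b)=e_E(a,b)^{-1}.$$
For $p\ne2$ both sides are $(\mathbb Z/4)^2$ with perfect alternating pairings, and symplectic bases exist. For $p=2$ both are isomorphic to $\mu_4\times\mathbb Z/4$, since the curves are ordinary. The pairing is trivial on $\mu_4$, as $\operatorname{Hom}(\mu_4,\mathbb Z/4)=0$ ($\mu_4$ is connected), and $\mathbb Z/4$ is the dual of $\mu_4$. It is trivial on $\mathbb Z/4$, as $\mu_4(k)=1$. Since it is perfect, it is then perfect between $\mu_4$ and $\mathbb Z/4$, so there it is $(\zeta,i)\mapsto\zeta^{\varepsilon i}$ with $\varepsilon=\pm1$. The sign can be changed by the automorphism $-1$ of $\mathbb Z/4$. So $\chi$ exists.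

The graph $\Gamma_\chi$ of $\chi$ has order $16$ and is isotropic in $K(\mathcal M)$. Its preimage in the theta group is therefore a commutative extension of $\Gamma_\chi$ by $\mathbb G_m$. Since $\Gamma_\chi\cong E[4]$ is a product of groups $\mathbb Z/4$ and $\mu_4$, it is enough to split the extension over each factor.

* Over $\mathbb Z/4$: lift a generator to a $k$-point. Its fourth power is some $c\in k^*$; divide the lift by a fourth root of $c$.
* Over $\mu_4$: a commutative extension of diagonalizable groups over $k$ is diagonalizable. The dual sequence of character groups $0\to\mathbb Z/4\to X\to\mathbb Z\to0$ splits.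

So $\mathcal M$ descends to a line bundle $\Theta$ on $A=(E\times E')/\Gamma_\chi$. It is ample because its pullback under the finite quotient map is. Moreover $\chi(\Theta)=\chi(\mathcal M)/16=16/16=1$ (the Euler characteristics), so $\Theta$ is a principal polarization.

Let $\iota:E\to A$ be induced by $E\times0$. Since $(E\times0)\cap\Gamma_\chi=0$ as group schemes, $\iota$ is a closed immersion, and $\deg\iota^*\Theta=\deg\mathcal M|_{E\times0}=4$. The same holds for $E'$.

**Step 3: $A$ is a Jacobian.** By Weil, $(A,\Theta)$ is either the Jacobian of a smooth curve of genus $2$ or a product of two elliptic curves with product polarization. In the second case $A$ contains an elliptic curve of $\Theta$-degree $1$. Let $Z\subset A$ be any elliptic curve. A component of its preimage in $E\times E'$ is an elliptic curve that cannot dominate both factors, as $E,E'$ are not isogenous. So $Z$ is a translate of the image of $E$ or of $E'$, and has $\Theta$-degree $4$. Hence the second case is excluded, and $A=J(C)$. Let $j:C\to J(C)$ be the Abel–Jacobi map for a base point $c_0$.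

**Step 4: the map and its pullback.** Let $\lambda_\Theta:A\to\hat A$ be the polarization, and define
$$h=\lambda_E^{-1}\circ\hat\iota\circ\lambda_\Theta:A\to E,\qquad\pi=h\circ j:C\to E.$$
Polarizations are self-dual, so $\hat h=\lambda_\Theta\circ\iota\circ\lambda_E^{-1}$. The map $j^*:\hat A\to\operatorname{Pic}^0(C)=A$ is $-\lambda_\Theta^{-1}$ (a standard fact on Jacobians). Hence
$$\pi^*=j^*\circ\hat h=-\iota\circ\lambda_E^{-1},$$
a closed immersion $\operatorname{Pic}^0(E)\to\operatorname{Pic}^0(C)$. In particular $\pi$ is not constant. The tangent map of $\pi^*$ at $0$ is $H^1(\mathcal O_E)\to H^1(\mathcal O_C)$, which is therefore injective.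

**Step 5: the degree.** We compute $h\circ\pi^*$ twice. First, $\hat\iota\lambda_\Theta\iota$ is the map $z\mapsto\tau_z^*(\iota^*\Theta)\otimes(\iota^*\Theta)^{-1}$, which is $4\lambda_E$ by (E3). So $h\circ\pi^*=-\lambda_E^{-1}\hat\iota\lambda_\Theta\iota\lambda_E^{-1}=-4\lambda_E^{-1}$. Second, $h$ is a homomorphism with $h(\mathcal O(c-c_0))=\pi(c)$. So it sends $\mathcal O(\sum n_ic_i)$, $\sum n_i=0$, to $\sum n_i\pi(c_i)$. Thus $h$ is the norm followed by the summation map $\operatorname{Pic}^0(E)\to E$. As $\lambda_E(y)=\mathcal O((-y)-o)$, the summation map is $-\lambda_E^{-1}$. By (E4), $h\circ\pi^*=-(\deg\pi)\lambda_E^{-1}$. Comparing, $\deg\pi=4$. $\square$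

### 5.3. The kernel of the trace is stable

Fix $\pi:C\to E$ as in Proposition H. First we check that $\mathcal K=\pi_*\mathcal O_C/\mathcal O_E$ is a bundle. The saturation of $\mathcal O_E$ in $\pi_*\mathcal O_C$ is a line bundle $M_0\supset\mathcal O_E$ with a non-zero map $\pi^*M_0\to\mathcal O_C$, so $\deg M_0\le0$ and $M_0=\mathcal O_E$. So $\mathcal K$ is locally free, of rank $3$ and degree $\chi(\mathcal O_C)=-1$. Put $W=\mathcal K^\vee$. Duality for $\pi$, with $\omega_E\cong\mathcal O_E$, gives $\pi_*\omega_C\cong(\pi_*\mathcal O_C)^\vee$, hence
$$0\to W\to\pi_*\omega_C\to\mathcal O_E\to0,\qquad\operatorname{rk}W=3,\quad\deg W=1, \tag{6}$$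
where the second map is the trace.

**Lemma I.** *$W$ is stable.*

*Proof.* The slope is $1/3$, so we must exclude line subbundles of degree $\ge1$ and, for subbundles of rank $2$, quotient line bundles of degree $\le0$.

(i) If $M\subset W\subset\pi_*\omega_C$ has degree $\ge1$, there is a non-zero map $\pi^*M\to\omega_C$ with $\deg\pi^*M\ge4>2=\deg\omega_C$, a contradiction.

(ii) A quotient line bundle of degree $\le0$ dualizes to a line subbundle $M\subset\mathcal K$ of degree $\delta\ge0$. Let $\mathcal G'\subset\pi_*\mathcal O_C$ be its preimage, so $0\to\mathcal O_E\to\mathcal G'\to M\to0$. For $P\in\operatorname{Pic}^0(E)$ we have $H^0(\mathcal G'\otimes P)\subset H^0(C,\pi^*P)$. The latter is $0$ if $P\not\cong\mathcal O$, because $\pi^*$ is injective, and one-dimensional if $P\cong\mathcal O$.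

* If $\delta\ge1$, take $P\not\cong\mathcal O$: then $h^0(\mathcal G'\otimes P)\ge\chi(\mathcal G'\otimes P)=\delta\ge1$, a contradiction.
* If $\delta=0$ and $M\not\cong\mathcal O$, twist the sequence by $M^{-1}$. As $H^1(M^{-1})=0$, $H^0(\mathcal G'\otimes M^{-1})$ maps onto $H^0(\mathcal O_E)\neq0$, a contradiction.
* If $M\cong\mathcal O$: as $h^0(\mathcal G')\le1$, the subspace $H^0(\mathcal O_E)$ is all of $H^0(\mathcal G')$. So the connecting map $H^0(M)\to H^1(\mathcal O_E)$ is injective, hence an isomorphism. Therefore $H^1(\mathcal O_E)\to H^1(\mathcal G')$ is zero, and so is $H^1(\mathcal O_E)\to H^1(\pi_*\mathcal O_C)=H^1(C,\mathcal O_C)$. This contradicts Proposition H. $\square$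

Fix $Q$ of degree $1$ on $E$. Put $L_0=\omega_C\otimes\pi^*Q$, of degree $6$, and $G=W\otimes Q$, stable of rank $3$ and degree $4$. For $P\in\operatorname{Pic}^0(E)$ put $L_P=L_0\otimes\pi^*P$. Twisting (6) we get $0\to G\otimes P\to\pi_*L_P\to Q\otimes P\to0$. By Serre duality and stability $H^1(G\otimes P)=0$. So
$$V_P:=H^0(E,G\otimes P)\subset H^0(C,L_P),\qquad\dim V_P=4,\quad h^0(L_P)=6-1=5, \tag{7}$$
and $V_P$ is the kernel of the trace $H^0(C,L_P)\to H^0(E,Q\otimes P)\cong k$.

### 5.4. The hyperplane $V_P$ embeds $C$

**Proposition J.** *For every $P\in\operatorname{Pic}^0(E)$, the space $V_P$ embeds $C$ in $\mathbb P^3$.*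

*Proof.* **Step 1: translation into cohomology.** Replacing $Q$ by $Q\otimes P$ we may assume $P=\mathcal O$, with $Q$ an arbitrary bundle of degree $1$; write $V=V_{\mathcal O}$. By (C1) we must show that $V\to H^0(L_0|_D)$ is onto, that is, $\dim(V\cap H^0(L_0(-D)))=2$, for every effective $D$ of degree $2$. As $\deg L_0(-D)=4>2$, $h^0(L_0(-D))=3$. As $V$ is the hyperplane $\ker(H^0(L_0)\to H^0(E,Q))$, the condition is that the composite
$$H^0(C,L_0(-D))\to H^0(C,L_0)\to H^0(E,Q)$$
is non-zero. By Serre duality its source is dual to $H^1(C,\pi^*Q^{-1}(D))$ and its target is dual to $H^1(E,Q^{-1})$. Duality for $\pi$ says that $\langle\pi^*\alpha,s\rangle_C=\langle\alpha,\operatorname{Tr}s\rangle_E$ for $\alpha\in H^1(E,Q^{-1})$ and $s\in H^0(C,L_0)$. So the composite is dual to the natural map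
$$H^1(E,Q^{-1})\to H^1(C,\pi^*Q^{-1})\to H^1(C,\pi^*Q^{-1}(D)). \tag{8}$$
Suppose (8) vanishes. We look for a contradiction.

**Step 2: a line subbundle of large degree.** Let $0\to\mathcal O_E\to U\to Q\to0$ be the extension with class a generator of $H^1(E,Q^{-1})\cong k$; $U$ is stable by Lemma G. The vanishing of (8) says that the pullback of $0\to\mathcal O_C\to\pi^*U\to\pi^*Q\to0$ along $\pi^*Q(-D)\to\pi^*Q$ splits, so this map lifts to $\pi^*Q(-D)\to\pi^*U$. As $\deg\pi^*Q(-D)=4-2=2$, saturating the image gives a line subbundle $N_1\subset\pi^*U$ of degree $\ge2$, with quotient $N_2$ of degree $4-\deg N_1\le2$.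

**Step 3: twisting by $2$-torsion.** Let $P\in\operatorname{Pic}^0(E)$ with $P^2\cong\mathcal O$, $P\not\cong\mathcal O$. Then $U\otimes P$ is stable of rank $2$ with determinant $Q$, so $U\otimes P\cong U$ by Lemma G. Hence $N_1\otimes\pi^*P$ is also a line subbundle of $\pi^*U$. If its composite to $N_2$ were zero, then $N_1\otimes\pi^*P=N_1$ as subbundles and $\pi^*P\cong\mathcal O$, contradicting injectivity of $\pi^*$. So the composite is non-zero, and since $\deg N_1\ge2\ge\deg N_2$ it is an isomorphism:
$$\pi^*P\cong N_2\otimes N_1^{-1},\qquad \pi^*U\cong N_1\oplus N_2. \tag{9}$$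

**Step 4: contradiction if $p\ne2$.** There are three such $P$, and by (9) they all have the same image under the injective map $\pi^*$.

**Step 5: contradiction if $p=2$.** Now $E$ is ordinary, so there is one such $P$, and (9) gives $h^0(C,\pi^*\mathcal End\,U)\ge2$. We show that this dimension is $1$. By the projection formula and $0\to\mathcal O_E\to\pi_*\mathcal O_C\to W^\vee\to0$,
$$h^0(C,\pi^*\mathcal End\,U)\le h^0(\mathcal End\,U)+h^0(W^\vee\otimes\mathcal End\,U)=1+\dim\operatorname{Hom}(W,\mathcal End\,U),$$
since $U$ is stable. As $W$ is stable of slope $1/3>0$, it is enough that $\mathcal End\,U$ is semistable of degree $0$.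

Let $\phi:E''\to E$ be an étale isogeny of degree $2$ (the Verschiebung, as $E$ is ordinary), and let $M$ be a line bundle of degree $1$ on $E''$. Then $\phi_*M$ has rank $2$ and degree $\chi(M)=1$. It is stable: a line subbundle $\mathcal S$ of degree $\ge1$ would give a non-zero map $\phi^*\mathcal S\to M$ with $\deg\phi^*\mathcal S\ge2>1$. Twisting by $P_0\in\operatorname{Pic}^0(E)$ changes the determinant by $P_0^2$, and $\operatorname{Pic}^0(E)$ is divisible. So for a suitable $P_0$ we have $\det(\phi_*M\otimes P_0)\cong Q$, hence $U\cong\phi_*M\otimes P_0$ by Lemma G. Now $\phi^*\phi_*M\to M$ is onto, as $\phi$ is affine, and its kernel is a line bundle of degree $2-1=1$. So $\phi^*\mathcal End\,U\cong\mathcal End(\phi^*\phi_*M)$ is an iterated extension of line bundles of degree $0$, hence semistable of degree $0$. A subbundle of $\mathcal End\,U$ of positive degree would pull back to one of $\phi^*\mathcal End\,U$, so $\mathcal End\,U$ is semistable of degree $0$. This is the desired contradiction. $\square$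

### 5.5. The family in genus 2

It remains to identify the spaces $V_P$ with a fixed $k^4$ as $P$ varies, by the translation trick for $G$. Translation by $z$ multiplies $\det G$ by $\lambda_E(z)^4$, since $\deg G=4$. A twist by $P$ multiplies it by $P^3$, since $\operatorname{rk}G=3$. To match them, translate by $3x$ and twist by $\lambda_E(x)^4$.

*End of the proof of Theorem 2.* **Step 1: translation is a twist, fiber by fiber.** Let $\Pi=m^*\mathcal O(o)\otimes \mathrm{pr}_1^*\mathcal O(-o)$ on $E\times E$, whose restriction to $E\times\{x\}$ is $\Pi_x=\lambda_E(x)$. Let $\mu(y,x)=y+3x$. Both $\tau_{3x}^*G$ and $G\otimes\Pi_x^4$ are stable of rank $3$ and degree $4$. By (E3) both have determinant $\det G\otimes\Pi_x^{12}$. After twisting by $Q^{-1}$ they are stable of degree $1$ with the same determinant, so Lemma G shows that they are isomorphic.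

**Step 2: the same over the whole base.** Since these bundles are simple, the space $\operatorname{Hom}(G\otimes\Pi_x^4,\tau_{3x}^*G)$ is one-dimensional for every $x$. So
$$M:=\mathrm{pr}_{2*}\,\mathcal Hom(\mathrm{pr}_1^*G\otimes\Pi^4,\mu^*G)$$
is a line bundle on $E$ compatible with base change. Evaluation $\mathrm{pr}_1^*G\otimes\Pi^4\otimes \mathrm{pr}_2^*M\to\mu^*G$ restricts on each $E\times\{x\}$ to a non-zero map between stable bundles of equal rank and degree, that is, to an isomorphism. Hence
$$\mathrm{pr}_1^*G\otimes N\cong\mu^*G,\qquad N:=\Pi^4\otimes \mathrm{pr}_2^*M. \tag{10}$$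

**Step 3: four sections on $C\times E$.** The sections of $G$ pull back under $\mu$ to a map $H^0(E,G)\otimes\mathcal O\to\mu^*G\cong \mathrm{pr}_1^*G\otimes N$. Pull it back by $\pi\times1$, and compose with the map induced by $\pi^*G\to L_0$, the adjoint of $G\subset\pi_*L_0$. This gives
$$H^0(E,G)\otimes\mathcal O_{C\times E}\to \mathrm{pr}_1^*L_0\otimes(\pi\times1)^*N .$$
On $C\times\{x\}$ it is, up to a scalar, the chain
$$H^0(E,G)\cong H^0(E,\tau_{3x}^*G)\cong H^0(E,G\otimes\Pi_x^4)=V_{\Pi_x^4}\subset H^0(C,L_0\otimes\pi^*\Pi_x^4).$$
By Proposition J it is surjective and embeds $C\times\{x\}$ in $\mathbb P^3$, for every $x$.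

**Step 4: conclusion.** By Lemma A we get a complete isotrivial family over $E$ of curves of genus $2$ and degree $6$. By (7), $h^0(\mathcal O(1))=5>4$ on every member, so no member is linearly normal. We have $f_x^*\mathcal O(1)\cong L_0\otimes\pi^*\Pi_x^4$, and $x\mapsto\Pi_x^4=\lambda_E(x)^4$ is a homomorphism with finite kernel. By Lemma C the family is non-trivial. $\blacksquare$
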